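\title{Independent sets in random Hasse diagrams and box-Delaunay graphs}

\begin{abstract}
Let $P$ be a set of $n$ independent uniform points in $[0,1]^d$, $d\ge 2$, and let $G$ be the Hasse diagram of $P$ in the coordinatewise order or the box-Delaunay graph of $P$. We prove that with high probability every set $I\subseteq P$ of at least $C_d\,n\log\log n/(\log n)^{d-1}$ points spans at least $c_d|I|^2(\log n)^{d-1}/n$ edges of $G$. Hence $\alpha(G)\le C_d\,n\log\log n/(\log n)^{d-1}$ and $\chi(G)\ge c_d(\log n)^{d-1}/\log\log n$. For $d\ge3$ this proves a conjecture from a paper of Jin, Kwan and Lichev and, together with the known bounds, determines both parameters up to constant factors. The proof reveals the binary digits of the first coordinate one at a time and follows a weighted count of potential edges whose increments are quadratic forms in random signs.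
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Fix an integer $d\ge2$ and let $P$ be a set of $n$ points chosen independently and uniformly at random from $[0,1]^d$. Write $u\le v$ if $u_i\le v_i$ for all $i$, and $u<v$ if $u\le v$ and $u\ne v$. We consider two graphs on the vertex set $P$.
\begin{itemize}
\item In the \emph{Hasse diagram} $H$, points $u<v$ are adjacent if there is no $w\in P$ with $u<w<v$.
\item In the \emph{box-Delaunay graph} $D$, points $u,v$ are adjacent if some axis-parallel box contains $u$ and $v$ and no other point of $P$.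
\end{itemize}
If $uv$ is an edge of $H$ with $u<v$, then any other point $w\in P$ of the box $\prod_i[u_i,v_i]$ would satisfy $u<w<v$. So this box contains no other point, and $H\subseteq D$. Both graphs record which pairs of points see each other through an empty box; $H$ keeps only the pairs that are comparable.

We ask for the independence number $\alpha(G)$, the largest size of a vertex set spanning no edge, and the chromatic number $\chi(G)$, the least number of independent sets that cover the vertices, for $G\in\{H,D\}$. On the line both graphs would be the path through the sorted points, with $\chi=2$ and $\alpha=\lceil n/2\rceil$. For $d\ge2$ the average degree grows like $(\log n)^{d-1}$, as we shall see, and the question is how this forces $\chi$ up and $\alpha$ down.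

An event holds \emph{with high probability} (whp) if its probability is $1-o(1)$ as $n\to\infty$. The problem comes from the paper \cite{JKL} of Jin, Kwan and Lichev. For fixed $d\ge3$ and either choice of $G$, it is known that whp
\begin{equation}\label{eq:known}
\begin{gathered}
\frac{c_d(\log n)^{d-1}}{(\log\log n)^{2d-2}}\le\chi(G)\le \frac{C_d(\log n)^{d-1}}{\log\log n},\\
\frac{c_d\,n\log \log n}{(\log n)^{d-1}}\le \alpha(G)\le\frac{C_d\,n(\log \log n)^{2d-2}}{(\log n)^{d-1}},
\end{gathered}
\end{equation}
for some $c_d,C_d>0$ depending only on $d$. The conjecture posed in \cite{JKL} is that the upper bound on $\chi(G)$ and the lower bound on $\alpha(G)$ are sharp up to constant factors, so that the correct exponent of $\log\log n$ is $1$ in every dimension $d\ge3$. We prove this. The argument works for all $d\ge2$ and gives more than the absence of large independent sets. Throughout,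
\[
L=\lfloor\log_2 n\rfloor,\qquad \ell=\log_2L .
\]

\begin{theorem}\label{thm:main}
For every $d\ge2$ there are $t,c>0$ such that, with $m=\lceil t\,n\,\ell/L^{d-1}\rceil$, whp every $I\subseteq P$ with $|I|\ge m$ spans at least $c\,|I|^2L^{d-1}/n$ edges of $H$, and hence of $D$.
\end{theorem}

\begin{corollary}\label{cor:main}
For fixed $d\ge 2$ there are $c,C>0$ such that whp, for both choices of $G$,
\[
\alpha(G)\le \frac{C\,n\log\log n}{(\log n)^{d-1}}\qquad\text{and}\qquad \chi(G)\ge \frac{n}{\alpha(G)}\ge\frac{c\,(\log n)^{d-1}}{\log\log n}.
\]
For $d\ge3$, whp $\chi(G)=\Theta_d\big(\frac{(\log n)^{d-1}}{\log\log n}\big)$ and $\alpha(G)=\Theta_d\big(\frac{n\log\log n}{(\log n)^{d-1}}\big)$.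
\end{corollary}

\begin{proof}
An independent set of $H$ spans no edge, so by Theorem~\ref{thm:main} whp $\alpha(H)<m$, and $\alpha(D)\le\alpha(H)$ because $H\subseteq D$. The color classes of a proper coloring are independent sets covering $P$, so $\chi(G)\,\alpha(G)\ge n$. The matching bounds for $d\ge3$ are in \eqref{eq:known}.
\end{proof}

The bounds \eqref{eq:known} are used only in the last sentence of this proof and in Remark~\ref{rem:sharp}.

\subsection{Why this is the answer one would guess}\label{sec:guess}

An empty box has volume at most about $1/n$, and up to constant factors in each side length there are about $L^{d-1}$ shapes of boxes of volume $1/n$. Each shape should give a typical point a bounded number of neighbors. The upper half of this guess is a direct computation; we write $e(\cdot)$ for the number of edges.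

\begin{proposition}\label{prop:edges}
$\mathbb E\,e(D)=O_d(nL^{d-1})$.
\end{proposition}

\begin{proof}
Two points $x,y\in P$ are adjacent in $D$ if and only if the smallest box containing them contains no other point. This box has volume $\prod_i|x_i-y_i|$, and given its volume $v$ it is empty with probability $(1-v)^{n-2}$. The variables $|x_i-y_i|$ are independent with density $2(1-z)\le2$ on $[0,1]$. A product of $d$ independent uniform variables on $[0,1]$ has density $(\ln\frac1v)^{d-1}/(d-1)!$, since minus its logarithm is a sum of $d$ independent exponential variables. Therefore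
\[
\mathbb E\,e(D)\le \binom n2\, 2^d\int_0^1 (1-v)^{n-2}\,\frac{(\ln 1/v)^{d-1}}{(d-1)!}\,dv .
\]
On $[1/n,1]$ we bound $\ln(1/v)\le\ln n$ and $\int_0^1(1-v)^{n-2}dv=1/(n-1)$. On $[0,1/n]$ the substitution $v=e^{-z}/n$ gives $\int_0^{1/n}(\ln 1/v)^{d-1}dv=\frac1n\int_0^\infty(\ln n+z)^{d-1}e^{-z}dz\le\frac{(\ln n)^{d-1}}n\int_0^\infty(1+z)^{d-1}e^{-z}dz$ for $n\ge3$. So the integral is $O_d((\ln n)^{d-1}/n)$.
\end{proof}

The lower half is Theorem~\ref{thm:main} with $I=P$. So the average degree is of order $L^{d-1}$. Compare $G$ with a random graph on $n$ vertices in which each pair is an edge independently with probability $\bar d/n$, where $\bar d\to\infty$. The expected number of independent $k$-sets is at most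
\[
\Big(\frac{en}k\Big)^k\exp\Big(-\frac{\bar d}n\binom k2\Big)=\exp\Big(k\Big[\ln\frac{en}k-\frac{(k-1)\bar d}{2n}\Big]\Big),
\]
and for $k=\lceil t\,n\ln\bar d/\bar d\,\rceil$ with $t>2$ the bracket is at most $(1-t/2+o(1))\ln\bar d<0$. With $\bar d=L^{d-1}$ this value of $k$ is of order $n\log\log n/(\log n)^{d-1}$. Corollary~\ref{cor:main} thus says that $H$ and $D$ have no larger independent sets than a random graph with independent edges and the same density, and Theorem~\ref{thm:main} says that beyond this size every set spans a constant fraction of the edges that an average set of its size spans. The difficulty is that the edges of $H$ are far from independent: they are determined by $n$ points, and whether two points are adjacent depends on all the others.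

\begin{remark}[sharpness]\label{rem:sharp}
For $d\ge3$ the size threshold in Theorem~\ref{thm:main} is sharp up to a constant factor, by the lower bound on $\alpha(G)$ in \eqref{eq:known}. The edge count is sharp for all $d\ge2$. By Proposition~\ref{prop:edges} and Markov's inequality, $e(D)\le C_{d,\eta}\,nL^{d-1}$ with probability at least $1-\eta$. A uniformly random $k$-subset of $P$ contains a given edge with probability $\frac{k(k-1)}{n(n-1)}\le k^2/n^2$, so for every $k$ some $k$-set then spans at most $C_{d,\eta}\,k^2L^{d-1}/n$ edges.
\end{remark}

\section{Candidate pairs and the main idea}\label{sec:idea}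

Almost surely no coordinate of a point of $P$ is a dyadic rational and all coordinates are distinct; we assume this. The binary digits of all coordinates of all points are then independent fair bits.

\subsection{Dyadic boxes}

For $a\in\mathbb Z_{\ge0}^d$ and a point $x$, let $Q_a(x)$ be the set of points that share with $x$ the first $a_i$ binary digits of coordinate $i$, for every $i$. We call $Q_a(x)$ a \emph{box of shape $a$} and $|a|=\sum_ia_i$ the \emph{size} of the shape. The boxes of shape $a$ are products of dyadic intervals, they partition the cube, and each has volume $2^{-|a|}$. The first coordinate plays a special role, so we write $a=(s,a')$ with $s=a_1$ and $a'=(a_2,\dots,a_d)$. For a box $Q$ of shape $a$ and $\varepsilon\in\{0,1\}$, the \emph{corner} $Q^\varepsilon$ is the set of points of $Q$ whose digit number $a_i+1$ in coordinate $i$ equals $\varepsilon$ for all $i=2,\dots,d$. Every point of $Q^0$ lies below every point of $Q^1$ in coordinates $2,\dots,d$. All edges that we find come from the following observation; see Figure~\ref{fig:pair}.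

\begin{lemma}\label{lem:edge}
Let $Q$ be a box of shape $(s_0,a')$, let $u\in P\cap Q^0$ and $v\in P\cap Q^1$, and let $s\ge s_0$. Suppose that $P\cap Q_{(s,a')}(u)=\{u,v\}$ and that digit number $s+1$ of the first coordinate is $0$ for $u$ and $1$ for $v$. Then $uv$ is an edge of $H$.
\end{lemma}

\begin{proof}
The points $u,v$ share the first $s$ digits of the first coordinate, so $u_1<v_1$, and $u_i<v_i$ for $i\ge2$ by the choice of corners. A point $w\in P$ with $u<w<v$ has $w_i\in[u_i,v_i]$ for all $i$. Since $Q_{(s,a')}(u)$ is a product of intervals containing $u$ and $v$, it would contain $w$.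
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (4,0) rectangle (6,4);
\draw[thick] (0,0) rectangle (8,4);
\draw[dashed] (0,2) -- (8,2);
\draw (4,0) -- (4,4);
\draw (6,0) -- (6,4);
\draw[dotted,thick] (5,0) -- (5,4);
\draw (4.5,1) rectangle (5.6,3.1);
\fill (4.5,1) circle (2.2pt) node[below] {$u$};
\fill (5.6,3.1) circle (2.2pt) node[above] {$v$};
\foreach \p in {(0.8,0.7),(1.9,2.8),(3.1,1.5),(2.6,3.6),(6.7,1.3),(7.4,2.6)} \draw \p circle (2pt);
\node at (-0.5,1) {$Q^0$};
\node at (-0.5,3) {$Q^1$};
\end{tikzpicture}
\caption{A pair $u,v$ in the lower and upper halves of a dyadic box $Q$ in the plane. The next two binary digits of the first coordinate agree for $u$ and $v$ and place both in the shaded strip, which contains no other point (open circles). The third digit puts $u$ to the left and $v$ to the right of the dotted line. The rectangle spanned by $u$ and $v$ lies in the strip, so it is empty, and $uv$ is an edge of the Hasse diagram.}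
\label{fig:pair}
\end{figure}

\subsection{The count that we need}\label{sec:count}

In the rest of this section $\approx$ means equality up to factors depending on $d$. Apart from the identity \eqref{eq:split}, which is proved here and used later, the discussion is only a guide to the proof.

Fix a set $I$ of $m$ of the points. There are about $e^{(d-1)m\ell\ln2}$ such sets, so we must show that $I$ spans few edges with probability at most $e^{-Cm\ell}$. Choose a size $J_0$ with $2^{J_0}\approx m$, so that a box of size $J_0$ typically holds a large constant number of points of $I$. In each such box match points of $I\cap Q^0$ with points of $I\cap Q^1$; the matched pairs are the \emph{candidate pairs}. There are $\approx L^{d-1}$ shapes of size $J_0$, each giving $\approx m$ candidates. Now reveal further digits of the first coordinate. If the two points of a candidate agree in the next $r_0$ digits, where $J_0+r_0=L+6$, they lie in a common box of volume less than $1/(32n)$, which most likely contains no third point, and with probability $\frac14$ the next digit makes them adjacent by Lemma~\ref{lem:edge}. Since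 $2^{-r_0}\approx m/n$, the expected number of edges found is $\approx m^2L^{d-1}/n\approx tm\ell$. So we need a failure probability that is exponentially small in the expected number of edges, as it would be if the candidates succeeded independently.

The fate of a candidate from a shape $(s_0,a')$ is decided by digits $s_0+1,\dots,s_0+r_0+1$ of the first coordinate, a \emph{window} of length $\approx\ell$. There are $\approx L$ values of $s_0$, each with $z\approx tm\ell/L$ expected successes, and at best the candidates of one $s_0$ fail with probability $e^{-cz}$. Disjoint windows use fresh randomness, so their failure probabilities multiply. But only $\approx L/\ell$ windows are pairwise disjoint, and this gives $e^{-czL/\ell}=e^{-c'tm}$, short of the target by a factor $\ell$ in the exponent. To obtain the exponent $1$ of $\log\log n$ we have to use all $L$ windows, although each overlaps about $\ell$ others.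

\subsection{One candidate, worked by hand}\label{sec:weight}

Say that a candidate $u,v$ has \emph{level} $r$ if its points have agreed so far and must agree in $r$ more digits. Let $W$ be the set of other points of $P$ in the current box and $g=|W|$. The pair agrees in the next $r$ digits with probability $2^{-r}$, and then each $w\in W$ is still with it with probability $2^{-r}$. If $N$ is the number of such $w$, then $\mathbf 1[N=0]\ge1-N$, so the probability that the pair reaches level $0$ alone is at least the \emph{weight}
\[
\varphi(r,g)=2^{-r}\big(1-2^{-r}g\big).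
\]
Take $r=2$ and $W=\{w\}$, so $\varphi=\frac3{16}$, and encode the next digits by signs $\sigma_u,\sigma_v,\sigma_w\in\{\pm1\}$. If $\sigma_u\ne\sigma_v$ (probability $\frac12$), the candidate dies and the new weight is $0$. If $\sigma_u=\sigma_v\ne\sigma_w$ (probability $\frac14$), the new weight is $\varphi(1,0)=\frac12$. If all signs agree (probability $\frac14$), it is $\varphi(1,1)=\frac14$. The mean is $\frac18+\frac1{16}=\frac3{16}$: the weight is a martingale. Moreover in all three cases the new weight equals
\[
\tfrac3{16}+\tfrac3{16}\sigma_u\sigma_v-\tfrac1{16}(\sigma_u+\sigma_v)\sigma_w ,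
\]
so the increment is a quadratic form in the fresh signs. This holds in general. For $r\ge1$, use $2\cdot\mathbf 1[\sigma_u=\sigma_v]=1+\sigma_u\sigma_v$ and $4\cdot\mathbf 1[\sigma_u=\sigma_v=\sigma_w]=1+\sigma_u\sigma_v+\sigma_u\sigma_w+\sigma_v\sigma_w$ (if the three signs are not all equal, exactly one of the three products is $+1$). With $g'=|\{w\in W:\sigma_w=\sigma_u\}|$ and $\varphi=\varphi(r,g)$ we get
\begin{equation}\label{eq:split}
\begin{aligned}
\mathbf 1[\sigma_u=\sigma_v]\,\varphi(r-1,g')
&=2^{-r}(1+\sigma_u\sigma_v)-4^{-r}\sum_{w\in W}\big(1+\sigma_u\sigma_v+\sigma_u\sigma_w+\sigma_v\sigma_w\big)\\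
&=\varphi+\varphi\,\sigma_u\sigma_v-4^{-r}\sum_{w\in W}(\sigma_u+\sigma_v)\sigma_w .
\end{aligned}
\end{equation}
The true probability $2^{-r}(1-2^{-r})^g$ is also a martingale, but its increment has high degree in the signs; this is why we use the linear lower bound.

Now add the weights of all living candidates, from all windows at once. When one more digit is revealed, the total weight changes by a quadratic form $\frac12\sigma^TA\sigma$. Suppose that within each level the point sets $\{u,v\}\cup W$ of different candidates are disjoint. Then level $r$ contributes at most $2^{-r}$ to each absolute row sum of $A$, so the operator norm of $A$ is at most $\sum_{r\ge1}2^{-r}=1$, however the levels overlap. Level $r$ holds about $2^rz$ candidates, each contributing about $4^{-r}$ to the sum of squared entries, so this sum is $\approx z$. A quadratic form with these norms has $\ln\mathbb E\exp(\frac\lambda2\sigma^TA\sigma)\le C\lambda^2z$ for small constant $\lambda$ (Lemma~\ref{lem:quad}), just like a centered Poisson variable of mean $z$. Over $L$ steps, losing a constant fraction of the total weight $zL\approx tm\ell$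 costs $e^{-ctm\ell}$, which is the bound we need.

Disjointness fails at the top level $r_0$: one box holds several candidates, and for $d\ge3$ a point lies in up to $\approx L^{d-2}$ candidates with the same $s_0$. So we split each window in two. During the first $\tau=r_0-r_1$ digits the candidates are thinned out, and only in the last $r_1$ levels do we follow the weight. At level $r_1$ there are $\approx2^{r_1}z$ survivors for each $s_0$, so for the first phase the crude argument with disjoint windows gives failure probability $e^{-ctm2^{r_1}}$, which suffices once $2^{r_1}\gg\ell$. On the other hand, most survivors have disjoint point sets as long as $2^{r_1}$ is a small power of $L$. We take $2^{r_1}\approx L^{1/8}$.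

Section~\ref{sec:setup} fixes the parameters and reduces the theorem to one set $I$. Section~\ref{sec:balanced} shows that there are enough candidates, Section~\ref{sec:first} treats the first $\tau$ digits, and Sections~\ref{sec:tools2} and~\ref{sec:last} treat the last $r_1$ levels.

\section{Reduction to one set}\label{sec:setup}

The constants $\delta,K,c_1,\dots,c_5$ below depend only on $d$. The constant $t$ is chosen at the very end, in terms of $d$, and ``$n$ large'' may depend on $d$ and $t$. We label the points by $[n]=\{1,\dots,n\}$ and identify a set of labels with the corresponding set of points. Whenever an object is chosen ``by a fixed rule'', we take the first admissible one in a fixed order determined by the labels.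

\subsection{Standard inequalities}

\begin{itemize}
\item[(T1)] $\mathbb P(\operatorname{Bin}(N,p)\ge k)\le\binom Nkp^k\le(eNp/k)^k$.
\item[(T2)] (Hoeffding) If $X$ takes values in $[0,1]$, then $\mathbb E\,e^{\theta(X-\mathbb EX)}\le e^{\theta^2/8}$ for real $\theta$. Also $\mathbb P(\operatorname{Bin}(N,\frac12)<N/4)\le e^{-N/8}$.
\item[(T3)] (Chernoff) If $Y$ is a sum of independent indicator variables, then $\mathbb P(Y\le\frac12\mathbb EY)\le e^{-\mathbb EY/8}$.
\item[(T4)] (McDiarmid) If $f$ is a function of $N$ independent variables and changing one variable changes $f$ by at most $b$, then $\mathbb P(f\le\mathbb Ef-x)\le\exp(-2x^2/(Nb^2))$ for $x>0$.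
\item[(T5)] If $\mathcal G_1\subseteq\dots\subseteq\mathcal G_{k+1}$ are $\sigma$-fields and $A_i\in\mathcal G_{i+1}$ are events with $\mathbb P(A_i\mid\mathcal G_i)\le p$, then $\mathbb P(A_1\cap\dots\cap A_k)\le p^k$. (Condition on $\mathcal G_k$ and use induction.)
\end{itemize}

\subsection{Parameters}

Let $K=K(d)$ be the integer chosen in Lemma~\ref{lem:balanced}. Put
\[
J_0=\lfloor\log_2(m/K)\rfloor,\quad J_1=L+6,\quad r_0=J_1-J_0,\quad r_1=\lfloor \ell/8\rfloor,\quad \tau=r_0-r_1,
\]
\[
\Delta=(L+1)^{d-2},\qquad h=2dm\ell,\qquad \mathcal A=\{a\in\mathbb Z^d_{\ge0}:|a|=J_0\}.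
\]
A box of size $J_0$ holds on average between $K$ and $2K$ points of an $m$-set, and a box of size $J_1$ holds on average less than $\frac1{32}$ points of $P$. The number $e^{-h}$ is the failure probability that we can afford.

\begin{lemma}\label{lem:param}
For $n$ large the following hold.
\begin{itemize}
\item[(P1)] $t\ell/L^{d-1}\le m/n\le 2t\ell/L^{d-1}$ and $L/2\le J_0\le L$.
\item[(P2)] $\dfrac{m}{128Kn}\le2^{-r_0}\le\dfrac mn$.
\item[(P3)] $\frac12L^{1/8}<2^{r_1}\le L^{1/8}$.
\item[(P4)] $1\le\tau\le r_0\le d\ell$.
\item[(P5)] At most $\Delta$ vectors in $\mathbb Z_{\ge0}^{d-1}$ have a given sum $\le L$, and $L^{d-2}\le\Delta\le(2L)^{d-2}$. Also $|\mathcal A|\ge(L/2)^{d-1}/(d-1)!$.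
\item[(P6)] $\Delta\,2^{3r_1-r_0}\le L^{-1/2}$.
\end{itemize}
\end{lemma}

\begin{proof}
The bounds on $m/n$ follow from the definition of $m$. Since $d\ge2$ they give $m\le n$, hence $J_0\le L$; and $m/K\ge 2^L/L^{d-1}$ once $t\ell\ge K$, hence $J_0\ge L-(d-1)\ell-1\ge L/2$. For (P2) insert $\frac m{2K}<2^{J_0}\le\frac mK$ and $\frac n2<2^L\le n$ into $2^{-r_0}=2^{J_0}/(64\cdot2^L)$. (P3) is the definition of $r_1$. By (P1) and (P2), $L^{d-1}/(2t\ell)\le2^{r_0}\le128KL^{d-1}/(t\ell)$; the left side exceeds $L^{1/8}\ge2^{r_1}$ because $d\ge2$, and the right side is at most $L^d=2^{d\ell}$, which gives (P4). A vector with given sum $\le L$ is determined by its first $d-2$ entries, each in $\{0,\dots,L\}$, and $|\mathcal A|=\binom{J_0+d-1}{d-1}\ge J_0^{d-1}/(d-1)!$. Finally $\Delta2^{3r_1-r_0}\le(2L)^{d-2}L^{3/8}\cdot2t\ell L^{-(d-1)}=2^{d-1}t\ell L^{-5/8}\le L^{-1/2}$.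
\end{proof}

By (P1), $m$ exceeds every fixed power of $L$ for $n$ large; we use this to absorb factors such as $\Delta$ and $2^{L+1}$ into exponentials in $m$.

\subsection{Regular boxes}

The weight $\varphi(r,g)$ is useful only when $g$ is smaller than $2^r$, so crowded boxes must be excluded. For $r\in\{r_0,r_1\}$, call a box of size $J_1-r$ \emph{regular} if it contains at most $2^{r-2}$ points of $P$. Let $\mathcal R$ be the event that for each shape $b$ of size $J_1-r_0$ or $J_1-r_1$, at most $nL^{-5d}$ points of $P$ lie in irregular boxes of shape $b$.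

\begin{lemma}\label{lem:regular}
$\mathbb P(\mathcal R)\to1$.
\end{lemma}

\begin{proof}
Let $|b|=J_1-r$. Then $n2^{-|b|}\le2^{L+1}2^{r-L-6}=2^{r-5}$. If a given point lies in an irregular box of shape $b$, this box contains at least $k=2^{r-2}$ of the other $n-1$ points. By (T1) this has probability at most $(e2^{r-5}/2^{r-2})^k=(e/8)^k\le2^{-k}\le2^{-L^{1/8}/8}$, using $r\ge r_1$ and (P3). (This is the reason for the constant $6$ in $J_1$.) By Markov's inequality, more than $nL^{-5d}$ points lie in irregular boxes of shape $b$ with probability at most $L^{5d}2^{-L^{1/8}/8}$. There are at most $2(L+7)^d$ shapes, and $2(L+7)^dL^{5d}2^{-L^{1/8}/8}\to0$.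
\end{proof}

The event $\mathcal R$ does not depend on $I$, so it stays outside the union bound and its failure probability need only tend to $0$.

\subsection{The reduction}

For $I\subseteq[n]$ with $|I|=m$ let $\mathcal B_I$ be the event that $I$ spans fewer than $\frac{c_4}{32}m^2L^{d-1}/n$ edges of $H$, where $c_4=c_4(d)$ is defined in \eqref{eq:Lambda}.

\begin{proposition}\label{prop:oneset}
There is $t=t(d)$ such that for $n$ large and every $I\subseteq[n]$ with $|I|=m$,
\[
\mathbb P(\mathcal B_I\cap\mathcal R)\le3e^{-h}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:oneset}]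
For $n$ large $en/m\le L^{d-1}$ by (P1), so $\binom nm\le(en/m)^m\le2^{(d-1)m\ell}\le e^{dm\ell}$. The probability that some $\mathcal B_I$ occurs is at most $\mathbb P(\mathcal R^c)+3e^{dm\ell-h}\to0$. So whp every $m$-set spans at least $cm^2L^{d-1}/n$ edges, with $c=c_4/32$. If this holds and $|I|\ge m$, then a random $m$-subset of $I$ contains a given edge inside $I$ with probability $\frac{m(m-1)}{|I|(|I|-1)}$, and therefore
\[
e(H[I])\ge\frac{|I|(|I|-1)}{m(m-1)}\cdot\frac{cm^2L^{d-1}}n\ge\frac{c|I|^2L^{d-1}}n,
\]
since $(|I|-1)/|I|\ge(m-1)/m$.
\end{proof}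

From now on $I$ is a fixed $m$-set and $n$ is large.

\section{Balanced boxes}\label{sec:balanced}

To form many candidates we need boxes in which both corners contain a fair share of the points of $I$. For a box $Q$ of shape $a\in\mathcal A$ let $n_Q=|I\cap Q|$. Call $Q$ \emph{balanced} if $n_Q\ge K/2$ and $|I\cap Q^\varepsilon|\ge4^{-(d-1)}n_Q$ for $\varepsilon=0,1$. Call the shape $a$ \emph{rich} if its balanced boxes contain at least $m/4$ points of $I$ in total.

We cannot ask every shape to be rich. With probability $2^{-m}$, which is much larger than $e^{-h}$, digit number $a_2+1$ of coordinate $2$ is $0$ for all points of $I$, and then no box of shape $a$ is balanced. But such an accident at one digit position spoils only the shapes that use this position, and to spoil half of all shapes it must happen at a constant fraction of the $\approx L$ positions, which costs $e^{-cmL}$. Let $\mathcal D_I$ be the event that at least $|\mathcal A|/2$ shapes in $\mathcal A$ are rich.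

\begin{lemma}\label{lem:balanced}
For suitable $K=K(d)$ and $n$ large, $\mathbb P(\mathcal D_I^c)\le e^{-h}$.
\end{lemma}

\begin{proof}
Choose $\delta=\delta(d)>0$ with $(d-1)(d-1)!\,4^{d-1}\delta\le\frac12$ and $2(d-1)4^{d-2}\delta\le\frac14$. Then choose $K$ so large that $N_0=4^{-(d-2)}K/2$ satisfies $e^{-N_0/16}/N_0\le\delta/32$.

We pass from $Q$ to $Q^\varepsilon$ one coordinate at a time. For $1\le i\le d$ let $Q^{\varepsilon,i}$ be the set of points of $Q$ whose digit number $a_{i'}+1$ in coordinate $i'$ equals $\varepsilon$ for all $2\le i'\le i$. Thus $Q^{\varepsilon,1}=Q$ and $Q^{\varepsilon,d}=Q^\varepsilon$. For $i\ge2$ call $Q$ \emph{$(i,\varepsilon)$-skew} if $|I\cap Q^{\varepsilon,i-1}|\ge N_0$ and $|I\cap Q^{\varepsilon,i}|<\frac14|I\cap Q^{\varepsilon,i-1}|$. Say that the position $(i,j)$, with $2\le i\le d$ and $1\le j\le J_0+1$, \emph{fails} if for some $a\in\mathcal A$ with $a_i=j-1$ and some $\varepsilon$, the sum of $|I\cap Q^{\varepsilon,i-1}|$ over the $(i,\varepsilon)$-skew boxes $Q$ of shape $a$ exceeds $\delta m$.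

\emph{One position.} Condition on all coordinates other than $i$ and on the first $j-1$ digits of coordinate $i$. Fix $\varepsilon$ and $a\in\mathcal A$ with $a_i=j-1$. The disjoint sets $I\cap Q^{\varepsilon,i-1}$ are now determined, while the $j$-th digits of coordinate $i$ are independent fair bits. If such a set has size $N_Q\ge N_0$, then $Q$ is skew with probability at most $e^{-N_Q/8}$ by (T2), independently for different $Q$. Since $e^{-x/16}/x$ is decreasing and $\sum_QN_Q\le m$,
\[
\mathbb E\exp\Big(\frac1{16}\sum_{Q\text{ skew}}N_Q\Big)\le\prod_{N_Q\ge N_0}\big(1+e^{-N_Q/16}\big)\le\exp\Big(\sum_{N_Q\ge N_0}N_Q\,\frac{e^{-N_0/16}}{N_0}\Big)\le e^{\delta m/32}.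
\]
By Markov's inequality the sum over skew boxes exceeds $\delta m$ with probability at most $e^{\delta m/32-\delta m/16}=e^{-\delta m/32}$. By (P5) at most $\Delta$ shapes $a\in\mathcal A$ have $a_i=j-1$. Hence $(i,j)$ fails with conditional probability at most $2\Delta e^{-\delta m/32}\le e^{-\delta m/64}$.

\emph{Many positions.} For fixed $i$, whether $(i,j)$ fails is determined by the other coordinates and the first $j$ digits of coordinate $i$. By (T5), any given $k$ positions $(i,\cdot)$ all fail with probability at most $e^{-k\delta m/64}$. There are at most $2^{L+1}$ sets of such positions, so the probability that for some $i$ at least $\delta(L+1)$ positions $(i,\cdot)$ fail is at most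
\[
(d-1)\,2^{L+1}e^{-\delta^2mL/64}\le e^{-h}.
\]
Suppose that this does not happen. Then the number of shapes $a\in\mathcal A$ for which some position $(i,a_i+1)$ fails is at most $(d-1)\delta(L+1)\Delta\le(d-1)\delta(2L)^{d-1}\le|\mathcal A|/2$, by (P5) and the first condition on $\delta$.

\emph{The other shapes are rich.} Let $a\in\mathcal A$ be such that no position $(i,a_i+1)$ fails. There are $2^{J_0}\le m/K$ boxes of shape $a$, so those with $n_Q<K/2$ contain at most $m/2$ points of $I$ and those with $n_Q\ge K/2$ contain at least $m/2$. Let $Q$ have $n_Q\ge K/2$ and not be balanced. Take $\varepsilon$ with $|I\cap Q^\varepsilon|<4^{-(d-1)}n_Q$. In one of the $d-1$ steps from $Q^{\varepsilon,1}$ to $Q^{\varepsilon,d}$ the count drops by more than a factor $4$; let $i$ be the first index with $|I\cap Q^{\varepsilon,i}|<\frac14|I\cap Q^{\varepsilon,i-1}|$. Then $|I\cap Q^{\varepsilon,i-1}|\ge4^{-(i-2)}n_Q\ge4^{-(d-2)}n_Q\ge N_0$. So $Q$ is $(i,\varepsilon)$-skew and $n_Q\le4^{d-2}|I\cap Q^{\varepsilon,i-1}|$. Summing over the $2(d-1)$ pairs $(i,\varepsilon)$, these boxes contain at most $2(d-1)4^{d-2}\delta m\le m/4$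 points of $I$. The balanced boxes contain at least $m/2-m/4$ points, and $a$ is rich.
\end{proof}

\section{The first $\tau$ digits}\label{sec:first}

Let $\mathcal F_s$ be the $\sigma$-field generated by coordinates $2,\dots,d$ of all points and the first $s$ digits of the first coordinate of all points. We think of $s$ as time. The digits number $s+1,s+2,\dots$ of the first coordinates are fair bits independent of $\mathcal F_s$.

\subsection{The graphs of candidates}

For $0\le s_0\le J_0$ define a graph $\Gamma_{s_0}$ on $I$ as follows. For every $a'$ with $|a'|=J_0-s_0$ and every balanced regular box $Q$ of shape $(s_0,a')$, pair off, by a fixed rule, $\min(|I\cap Q^0|,|I\cap Q^1|)$ points of $I\cap Q^0$ with distinct points of $I\cap Q^1$. The pairs are the edges of $\Gamma_{s_0}$; we call them \emph{candidates}, to keep them apart from the edges of $H$. For a candidate $e$ we write $u_e\in Q^0$ and $v_e\in Q^1$ for its endpoints and $Q_e=Q$. The graph $\Gamma_{s_0}$ is $\mathcal F_{s_0}$-measurable, and it has two properties that we use repeatedly.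
\begin{itemize}
\item[(G1)] The pair $\{u_e,v_e\}$ determines $a'$ and $s_0$. Indeed, in each coordinate $i\ge2$ the points share exactly $a_i$ initial digits, and $s_0=J_0-|a'|$. So each $\Gamma_{s_0}$ is a simple graph, and no pair occurs in two of them.
\item[(G2)] For each $a'$, a point is an endpoint of at most one candidate. By (P5), $\Gamma_{s_0}$ has maximum degree at most $\Delta$, and its number of edges satisfies $|\Gamma_{s_0}|\le\Delta m/2$.
\end{itemize}
Put $c_1=\big(16\cdot8^{d-1}(d-1)!\big)^{-1}$, $c_2=c_1/4$ and $c_3=2^{2-d}c_1$. Call $s_0$ \emph{heavy} if $|\Gamma_{s_0}|\ge c_2mL^{d-2}$.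

\begin{lemma}\label{lem:heavy}
On $\mathcal R\cap\mathcal D_I$ at least $c_3L$ values $s_0\in\{0,\dots,J_0\}$ are heavy.
\end{lemma}

\begin{proof}
For a rich shape, the balanced regular boxes contain at least $m/4-nL^{-5d}\ge m/8$ points of $I$, and such a box $Q$ gives at least $4^{-(d-1)}n_Q$ candidates. Hence $\sum_{s_0}|\Gamma_{s_0}|\ge\frac12|\mathcal A|\cdot4^{-(d-1)}m/8\ge c_1mL^{d-1}$ by (P5). The values that are not heavy contribute at most $2L\cdot c_2mL^{d-2}=\frac{c_1}2mL^{d-1}$, and each heavy value contributes at most $(2L)^{d-2}m/2$ by (G2). So the number of heavy values is at least $c_1L/2^{d-2}$.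
\end{proof}

Fix $s_0$. The \emph{color} $\mathbf c(x)\in\{0,1\}^\tau$ of a point $x\in P$ is the string of digits $s_0+1,\dots,s_0+\tau$ of its first coordinate. Given $\mathcal F_{s_0}$ the colors are independent and uniform. A candidate $e\in\Gamma_{s_0}$ is \emph{monochromatic} if its endpoints have the same color. Its \emph{cell} is then
\[
V_e=\{x\in P\cap Q_e:\mathbf c(x)=\mathbf c(u_e)\}=P\cap Q_{(s_0+\tau,a')}(u_e),
\]
which contains $u_e$ and $v_e$. A heavy $s_0$ has at least $\rho$ monochromatic candidates in expectation, where
\[
\rho=c_2mL^{d-2}2^{-\tau},\qquad\text{and we put}\qquad\nu=\lceil\rho/16\rceil .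
\]
From $2^{-\tau}=2^{r_1}2^{-r_0}$ and (P1)--(P3),
\begin{equation}\label{eq:rho}
\frac{c_2}{256K}\,tm\ell L^{-7/8}\le\rho\le2c_2\,tm\ell L^{-7/8};
\end{equation}
in particular $\rho\to\infty$ and $\rho=o(m)$. Call $s_0$ \emph{productive} if it is heavy and $\Gamma_{s_0}$ has $\nu$ monochromatic candidates with pairwise disjoint cells, and \emph{barren} if it is heavy but not productive. The goal of this section is to show that few $s_0$ are barren.

In Sections~\ref{sec:many} and~\ref{sec:conflict} we condition on $\mathcal F_{s_0}$ and assume that $s_0$ is heavy; all probabilities refer to the colors.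

\subsection{Many monochromatic candidates}\label{sec:many}

Candidates share endpoints, so the events that they are monochromatic are dependent. To recover independence we make the graph bipartite and reveal the colors of the two sides in turn. A uniformly random bipartition of $I$ cuts each candidate with probability $\frac12$, so there is a partition $I=I_1\sqcup I_2$, chosen by a fixed rule from $\Gamma_{s_0}$, that cuts at least $|\Gamma_{s_0}|/2$ candidates. For a cut candidate $e$ let $x_e\in I_1$ and $y_e\in I_2$ be its endpoints. For each $v\in I_2$ that lies in some monochromatic cut candidate, choose one such candidate by a fixed rule, and let $\mathcal M$ be the chosen family. The points $y_e$, $e\in\mathcal M$, are distinct.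

\begin{lemma}\label{lem:many}
$\mathbb P(|\mathcal M|\le\rho/8)\le e^{-c_5m}+e^{-\rho/32}$, where $c_5=c_2^2/(32\cdot4^{d-2})$.
\end{lemma}

\begin{proof}
Let $X=|\Gamma_{s_0}|\ge c_2mL^{d-2}$. For $v\in I_2$ let $k_v\le\Delta$ be the number of its neighbors in $I_1$ and $S_v$ the set of their colors. A color shared by $k$ neighbors loses $k-1\le\binom k2$ in the count, so $|S_v|$ is at least $k_v$ minus the number of equally colored pairs of neighbors. Thus
\[
\mathbb E|S_v|\ge k_v-\binom{k_v}22^{-\tau}\ge k_v\big(1-\Delta2^{-\tau}\big)\ge\tfrac34k_v,
\]
because $\Delta2^{-\tau}=\Delta2^{r_1-r_0}\le L^{-1/2}$ by (P6). Since $\sum_vk_v\ge X/2$, we get $\mathbb E\sum_v|S_v|\ge\frac38X$. Changing the color of one point of $I_1$ changes $|S_v|$ by at most $1$ for each of its at most $\Delta$ neighbors. By (T4) and $\Delta\le(2L)^{d-2}$,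
\[
\mathbb P\Big(\sum_v|S_v|<X/4\Big)\le\exp\Big(-\frac{2(X/8)^2}{m\Delta^2}\Big)\le e^{-c_5m}.
\]
Now fix the colors on $I_1$ with $\sum_v|S_v|\ge X/4$. The family $\mathcal M$ has one member for each $v\in I_2$ with $\mathbf c(v)\in S_v$. These events are independent with probabilities $|S_v|2^{-\tau}$, which sum to at least $X2^{-\tau}/4\ge\rho/4$. By (T3), $|\mathcal M|\le\rho/8$ with probability at most $e^{-\rho/32}$.
\end{proof}

\subsection{Few conflicts}\label{sec:conflict}

Join $e,e'\in\mathcal M$ if $V_e\cap V_{e'}\ne\emptyset$, and let $M$ be the number of members of $\mathcal M$ that lie in components with at least two members. To see the size of $M$, consider two candidates $e,e'$ with four distinct endpoints whose cells share a fifth point $w$. There are at most $m\Delta$ choices for $e$, at most $2^{r_0}$ for $w\in P\cap Q_e$ by regularity, and at most $\Delta2^{r_0}$ for $e'$ with $w\in Q_{e'}$; the five colors agree with probability $2^{-4\tau}$. Relative to the bound $m\Delta2^{-\tau}$ for the expected number of monochromatic candidates, this is a fraction $\Delta2^{2r_0-3\tau}=\Delta2^{3r_1-r_0}$,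 which is the quantity in (P6). So conflicts are rare on average. We need them to be rare with probability $1-e^{-\Omega(\rho)}$, and since a single component may be large, we encode whole components by trees and use a union bound.

\begin{lemma}\label{lem:conflict}
$\mathbb P(M\ge\rho/16)\le L^{-\rho/200}$.
\end{lemma}

\begin{proof}
\emph{Encoding a component by a tree.} Let $\mathcal C$ be a component with $j\ge2$ members. Each cell is monochromatic and $\mathcal C$ is connected, so all points of $\bigcup_{e\in\mathcal C}V_e$ have the same color. Consider the connected bipartite graph between $\mathcal C$ and these points, with $e\sim x$ if $x\in V_e$. The \emph{endpoint edges} $(e,x_e)$ and $(e,y_e)$, $e\in\mathcal C$, form a forest: the $y_e$ are distinct and no $y_e\in I_2$ equals an $x_{e'}\in I_1$, so each $y_e$ is a leaf, and after the $y_e$ are deleted each $e$ is a leaf attached to $x_e$. Extend this forest to a spanning tree, and repeatedly delete leaves that are points but not endpoints of members of $\mathcal C$. The resulting tree $T$ contains all $e\in\mathcal C$, their endpoints and all endpoint edges,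 and every other point of $T$ has degree at least $2$. Root $T$ at some $x_e$ and order the children of each node arbitrarily.

The parent of a candidate node $e$ is $x_e$, or $y_e$, or a point of $Q_e$ that is not an endpoint of $e$. Let $j'$ be the number of candidate nodes of the first two types together and $j''$ the number of the third type, so $j'+j''=j$. A point other than the root is either an endpoint of its parent or not; in the second case call it a \emph{side point}, and let $b$ be the number of side points. Since $T$ contains all endpoint edges, a candidate node of the first two types has exactly one endpoint among its children, and one of the third type has two. So the number $p$ of points in $T$ satisfies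
\[
p-1=b+j'+2j''.
\]
Every side point has a child. Indeed, if it is not an endpoint of a member of $\mathcal C$, its degree is at least $2$; if it is an endpoint of $e'\in\mathcal C$, then it is adjacent to $e'$ in $T$, and $e'$ is not its parent. The root has a child too. Children of points are candidate nodes, each with one parent, so $b+1\le j$. Hence $T$ has $j+p\le j+(b+1)+2j\le4j$ nodes.

A plane tree (rooted, with ordered children) with $N$ nodes is determined by its contour walk of $2(N-1)$ up or down steps, so there are at most $4^{N-1}$ of them, and at most $4^{4j}$ with at most $4j$ nodes. Give each node one of seven types: root, candidate node of one of the three types, the endpoint $x_e$ of its parent $e$, the endpoint $y_e$ of its parent $e$, side point. The typed plane tree obtained from $T$ is one of at most $C_0^{\,j}$ possibilities, where $C_0=28^4$.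

\emph{Counting realizations.} A \emph{realization} of a typed plane tree assigns cut candidates of $\Gamma_{s_0}$ to the candidate nodes and distinct points of $P$ to the point nodes, with the root in $I$, so that all types are respected. The set of realizations is determined by $\mathcal F_{s_0}$. Building a realization from the root downwards, the number of choices is
\begin{itemize}
\item at most $m$ for the root;
\item at most $\Delta$ for a candidate $e$ whose parent is $x_e$ or $y_e$, by (G2);
\item at most $\Delta2^{r_0}$ for a candidate $e$ of the third type with parent $x\in Q_e$, because for each $a'$ only one box of shape $(s_0,a')$ contains $x$, and if it produces candidates it is regular and produces fewer than $2^{r_0-2}$;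
\item at most $2^{r_0}$ for a side point with parent $e$, because $Q_e$ is regular;
\item one for an endpoint of the parent.
\end{itemize}
The $p$ points of a realization have the same color with probability $2^{-\tau(p-1)}=2^{-\tau(b+j'+2j'')}$. Let $\zeta=\Delta2^{r_1-\tau}=\Delta2^{r_0-2\tau}$. The number of realizations of a given typed tree times this probability is at most
\begin{equation}\label{eq:tree}
m\,(\Delta2^{-\tau})^{j'}(\Delta2^{r_0-2\tau})^{j''}(2^{r_0-\tau})^{b}\le m\,\zeta^j2^{r_1b}\le m\zeta\,(\zeta2^{r_1})^{j-1}.
\end{equation}

\emph{Union bound.} Different components have disjoint sets $\bigcup V_e$. So if there are exactly $k$ components with at least two members and they have $y$ members in total, then $k\le y/2$, and there are $k$ monochromatic realizations with disjoint point sets and $y$ candidate nodes in total. These give $k!$ ordered $k$-tuples. For realizations with disjoint point sets the events of being monochromatic are independent. There are at most $2^y$ compositions $y=j_1+\dots+j_k$. By Markov's inequality, \eqref{eq:tree} and $k!\ge(k/e)^k$, the probability of this event is at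 most
\[
\frac1{k!}\sum_{j_1+\dots+j_k=y}\ \prod_{i=1}^k C_0^{\,j_i}m\zeta(\zeta2^{r_1})^{j_i-1}\le(2C_0)^y\Big(\frac{em\zeta}k\Big)^k(\zeta2^{r_1})^{y-k}.
\]
By (P6), $\zeta2^{r_1}=\Delta2^{3r_1-r_0}\le L^{-1/2}$, so the last factor is at most $L^{-y/4}$. Let $y\ge\rho/16$ and $C_1=2^{d+2}/c_2\ge1$. Then $m\zeta\le m(2L)^{d-2}2^{-\tau}2^{r_1}=2^{d-2}c_2^{-1}\rho\,2^{r_1}\le C_1L^{1/8}y$. For $a>0$ the function $k\mapsto(ea/k)^k$ is increasing on $(0,a]$, since its logarithm has derivative $\ln(a/k)$. With $a=C_1L^{1/8}y\ge y$ and $k\le y/2$, the middle factor is at most $(2eC_1L^{1/8})^{y/2}$. Altogether the bound is at most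
\[
(2C_0)^y(2eC_1)^{y/2}L^{y/16-y/4}\le L^{-y/8}
\]
for $n$ large. Summing over $k\le y/2$ and $y\ge\rho/16$, and using $y\le2^y\le L^{y/40}$,
\[
\mathbb P(M\ge\rho/16)\le\sum_{y\ge\rho/16}yL^{-y/8}\le\sum_{y\ge\rho/16}L^{-y/10}\le2L^{-\rho/160}\le L^{-\rho/200}.\qedhere
\]
\end{proof}

\subsection{Few barren values}

Let $\mathcal W_I$ be the event that fewer than $c_3L/2$ values $s_0\in\{0,\dots,J_0\}$ are barren.

\begin{lemma}\label{lem:barren}
For $n$ large, $\mathbb P(s_0\text{ is barren}\mid\mathcal F_{s_0})\le e^{-\rho/64}$ for every $s_0$, and $\mathbb P(\mathcal W_I^c)\le e^{-h}$.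
\end{lemma}

\begin{proof}
Let $s_0$ be heavy. If $|\mathcal M|>\rho/8$ and $M<\rho/16$, then more than $\rho/16$ members of $\mathcal M$, hence at least $\nu$, are joined to no other member; their cells are pairwise disjoint, so $s_0$ is productive. By Lemmas~\ref{lem:many} and~\ref{lem:conflict}, $s_0$ is barren with conditional probability at most $e^{-c_5m}+e^{-\rho/32}+L^{-\rho/200}\le e^{-\rho/64}$, since $\rho=o(m)$ and $\rho\to\infty$.

The event that $s_0$ is barren is $\mathcal F_{s_0+\tau}$-measurable. So by (T5), any given $k$ values $s_0$ in one residue class modulo $\tau$ are all barren with probability at most $e^{-k\rho/64}$. If at least $c_3L/2$ values are barren, some residue class contains at least $c_3L/(2\tau)$ of them. Therefore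
\[
\mathbb P(\mathcal W_I^c)\le\tau\,2^{L+1}\exp\Big(-\frac{c_3\rho L}{128\,\tau}\Big).
\]
By \eqref{eq:rho} and $\tau\le d\ell$, the exponent satisfies $\frac{c_3\rho L}{128\tau}\ge\frac{c_2c_3t}{2^{15}Kd}\,mL^{1/8}$, which is of larger order than $m\ell+L$.
\end{proof}

\section{Two inequalities}\label{sec:tools2}

In the last phase the coefficients of the quadratic forms, and the number of living candidates that bounds their norms, are themselves random and depend on the history. Rather than controlling them with stopping times, we assume that the bad event has probability greater than $e^{-h}$, condition on it, and compare expectations. The first lemma says how far such a conditioning can shift a sum.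

\begin{lemma}[change of measure]\label{lem:jensen}
Let $(\mathcal F_s)_{0\le s\le S}$ be a filtration, let $\mathcal E$ be an event with $\mathbb P(\mathcal E)>e^{-h}$, and let $\mu=\mathbb P(\cdot\mid\mathcal E)$. If $f_s$, $0\le s<S$, is bounded and $\mathcal F_{s+1}$-measurable, then
\[
\mathbb E_\mu\sum_s f_s\le h+\mathbb E_\mu\sum_s\ln\mathbb E\big[e^{f_s}\mid\mathcal F_s\big],
\]
where the inner expectation is under $\mathbb P$.
\end{lemma}

\begin{proof}
Let $R=\prod_se^{f_s}/\mathbb E[e^{f_s}\mid\mathcal F_s]$. Conditioning on $\mathcal F_{S-1},\mathcal F_{S-2},\dots$ in turn removes one factor at a time, so $\mathbb ER=1$. As $R>0$, we have $\mathbb E_\mu R\le\mathbb ER/\mathbb P(\mathcal E)\le e^h$. By Jensen's inequality $\mathbb E_\mu\ln R\le\ln\mathbb E_\mu R\le h$.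
\end{proof}

For example, if $\sigma_1,\dots,\sigma_S$ are independent fair signs, then $f_s=\lambda\sigma_{s+1}$ and $\cosh\lambda\le e^{\lambda^2/2}$ give $\mathbb E_\mu\sum\sigma_s\le h/\lambda+\lambda S/2$, which is $\sqrt{2hS}$ for the best $\lambda$. The advantage of the lemma is that the second term on the right may be random, and only its $\mu$-expectation is needed.

For a real matrix $A$ let $\|A\|$ be the operator norm and $\|A\|_F^2$ the sum of the squares of the entries. Both norms can only decrease on passing to a submatrix. If $A$ is symmetric, then $\|A\|$ is at most the largest absolute row sum $\sum_y|A_{xy}|$, as one sees at the largest entry of an eigenvector.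

\begin{lemma}[quadratic forms in signs]\label{lem:quad}
Let $A$ be a real symmetric $N\times N$ matrix with zero diagonal, let $\sigma$ be uniform on $\{\pm1\}^N$, and let $\lambda$ be real with $|\lambda|\,\|A\|\le\frac13$. Then
\[
\mathbb E\exp\big(\tfrac\lambda2\sigma^TA\sigma\big)\le\exp\big(4\lambda^2\|A\|_F^2\big).
\]
\end{lemma}

\begin{proof}
First let $M$ be a real matrix and $\theta\ge0$ with $\theta\|M\|^2\le\frac14$. Let $\gamma$ be a standard Gaussian vector independent of $\sigma$. From $\mathbb E_\gamma e^{\gamma^Tz}=e^{\|z\|^2/2}$ and $\mathbb E_\sigma e^{z^T\sigma}=\prod_i\cosh z_i\le e^{\|z\|^2/2}$ we get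
\[
\mathbb E\,e^{\theta\|M\sigma\|^2}=\mathbb E_\gamma\mathbb E_\sigma e^{\sqrt{2\theta}\,\gamma^TM\sigma}\le\mathbb E_\gamma e^{\theta\|M^T\gamma\|^2}=\prod_i(1-2\theta\mu_i)^{-1/2},
\]
where the $\mu_i\le\|M\|^2$ are the eigenvalues of $MM^T$. Here $2\theta\mu_i\le\frac12$, and $(1-x)^{-1/2}\le e^x$ on $[0,\frac12]$, because $-\frac12\ln(1-x)-x$ is convex and nonpositive at both ends. Since $\sum_i\mu_i=\|M\|_F^2$,
\begin{equation}\label{eq:square}
\mathbb E\,e^{\theta\|M\sigma\|^2}\le e^{2\theta\|M\|_F^2}.
\end{equation}

Now let $\pi$ be a uniformly random subset of $[N]$. For $x\ne y$ we have $x\in\pi$, $y\notin\pi$ with probability $\frac14$, and the diagonal of $A$ is zero, so $\frac\lambda2\sigma^TA\sigma=\mathbb E_\pi\,2\lambda\sum_{x\in\pi,\,y\notin\pi}A_{xy}\sigma_x\sigma_y$. By Jensen's inequality it suffices to bound $\mathbb E_\sigma\exp(2\lambda\sum_{x\in\pi,y\notin\pi}A_{xy}\sigma_x\sigma_y)$ for fixed $\pi$. The exponent is linear in the signs $(\sigma_y)_{y\notin\pi}$, and averaging over them gives at most $\mathbb E\exp(2\lambda^2\|M\sigma_\pi\|^2)$, where $M=(A_{yx})_{y\notin\pi,x\in\pi}$ and $\sigma_\pi=(\sigma_x)_{x\in\pi}$.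 Apply \eqref{eq:square} with $\theta=2\lambda^2$, which is allowed since $2\lambda^2\|M\|^2\le\frac29<\frac14$. The result is at most $e^{4\lambda^2\|M\|_F^2}\le e^{4\lambda^2\|A\|_F^2}$.
\end{proof}

\section{The last $r_1$ levels}\label{sec:last}

\subsection{The process}

At each time $s$ we keep an $\mathcal F_s$-measurable set $E_s$ of \emph{active} candidates. An active $e\in\Gamma_{s_0}$ with vector $a'$ has \emph{level} $r_e=s_0+r_0-s=J_1-s-|a'|\in\{0,\dots,r_1\}$, its endpoints share the first $s$ digits of the first coordinate, and we put
\[
V_e=P\cap Q_{(s,a')}(u_e),\qquad W_e=V_e\setminus\{u_e,v_e\},\qquad g_e=|W_e| .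
\]
Start with $E_0=\emptyset$. To pass from time $s$ to time $s+1$, let $\sigma\in\{\pm1\}^P$ encode the digits number $s+1$ of the first coordinates ($0\mapsto+1$, $1\mapsto-1$); given $\mathcal F_s$, the vector $\sigma$ is uniform. Three operations are applied in order.
\begin{enumerate}
\item \emph{Split.} A candidate of level $0$ is removed; it is a \emph{success} if $\sigma_{u_e}=+1$ and $\sigma_{v_e}=-1$. A candidate of level $r\ge1$ is removed if $\sigma_{u_e}\ne\sigma_{v_e}$. Otherwise its level becomes $r-1$ and $W_e$ becomes $\{w\in W_e:\sigma_w=\sigma_{u_e}\}$.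
\item \emph{Kill.} Candidates with $g_e\ge2^{r_e}$ (new values) are removed.
\item \emph{Inject.} If $s+1=s_0+\tau$ for a productive $s_0\in\{0,\dots,J_0\}$, choose by a fixed rule $\nu$ monochromatic candidates of $\Gamma_{s_0}$ with pairwise disjoint cells. Discard those whose box $Q_{(s+1,a')}(u_e)$, which has size $J_0+\tau=J_1-r_1$, is irregular, and add the others with level $r_1$.
\end{enumerate}
The process has the following properties.
\begin{itemize}
\item[(A1)] Every active candidate has $g_e<2^{r_e}$, and an injected one has $g_e\le2^{r_1-2}$ by regularity.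
\item[(A2)] At each time, the sets $V_e$ of the active candidates of one level are pairwise disjoint. Indeed, level $r$ at time $s$ comes from the single value $s_0=s+r-r_0$; at injection $V_e$ is the cell of $e$, and afterwards it only shrinks.
\item[(A3)] A candidate from $\Gamma_{s_0}$ is removed by time $s_0+r_0+1$, so $E_S=\emptyset$ for $S=J_1+1$.
\item[(A4)] The successes are distinct edges of $H$ inside $I$. At level $0$, (A1) gives $g_e=0$, so Lemma~\ref{lem:edge} applies to a success; and by (G1) each pair is injected at most once.
\end{itemize}
Let $n_{s,r}$ be the number of candidates of level $r$ in $E_s$, and put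
\[
Z_s=n_{s,0},\qquad Y_s=2^{-r_1}\cdot\#\{\text{candidates injected at time }s\},\qquad F_s=\sum_{r\ge0}2^{-3r/2}n_{s,r}.
\]
Let $N_s$ be the number of successes in the step from $s$ to $s+1$. All these variables are bounded in terms of $n$. Sums over $s$ run over the whole lifetime of the process.

\subsection{Conditioning on failure}

Let $\mathcal E=\mathcal B_I\cap\mathcal R\cap\mathcal D_I\cap\mathcal W_I$. For the rest of the section we assume that
\begin{equation}\label{eq:assume}
\mathbb P(\mathcal E)>e^{-h},
\end{equation}
we put $\mu=\mathbb P(\cdot\mid\mathcal E)$, and we derive a contradiction when $t$ is large. Under $\mu$ much weight is injected. Let $\Lambda=\mathbb E_\mu\sum_sY_s$. On $\mathcal E$ there are at least $c_3L$ heavy values by Lemma~\ref{lem:heavy}, and fewer than $c_3L/2$ are barren, so at least $c_3L/2$ are productive. For a productive $s_0$ and each of the at most $\Delta$ vectors $a'$, at most $nL^{-5d}$ points lie in irregular boxes of shape $(s_0+\tau,a')$, and each is the endpoint $u_e$ of at most one candidate with vector $a'$. So at most $\Delta nL^{-5d}$ candidates are discarded,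 and this is at most $\nu/2$, because $\nu\ge nL^{-d}$ for $n$ large by \eqref{eq:rho} and (P1). Using $\nu\ge\rho/16$, $\tau+r_1=r_0$, (P2) and (P1),
\begin{equation}\label{eq:Lambda}
\Lambda\ge\frac{c_3L}2\cdot\frac\nu2\cdot2^{-r_1}\ge\frac{c_2c_3}{64}\,mL^{d-1}2^{-r_0}\ge c_4\,\frac{m^2L^{d-1}}n\ge c_4\,tm\ell,\qquad c_4=\frac{c_2c_3}{2^{13}K}.
\end{equation}
We show that, up to an error $O(h)$, a constant fraction of $\Lambda$ is converted into successes under $\mu$.

The quantity $F_s$ enters through the Frobenius norm. Our matrices will be sums $M=\sum_{r\ge1}M_r$ over levels, with $\|M_r\|_F^2\le\beta4^{-r}n_{s,r}$ for a constant $\beta$. Two points may lie in a common set $V_e$ at several levels, so the supports of the $M_r$ can overlap and the squared norms do not simply add. The unweighted Cauchy--Schwarz inequality would lose a factor $r_1$, the number of levels. Weights avoid this loss: by the triangle inequality and Cauchy--Schwarz with weights $2^{\mp r/4}$,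
\begin{equation}\label{eq:frob}
\|M\|_F^2\le\Big(\sum_{r\ge1}2^{-r/2}\Big)\sum_{r\ge1}2^{r/2}\|M_r\|_F^2\le(\sqrt2+1)\,\beta F_s\le\tfrac52\beta F_s .
\end{equation}

\subsection{The number of active candidates}

Conditioning on $\mathcal E$ might inflate the number of survivors, and with it the fluctuations of the weight, so we first bound $\sum_sF_s$ under $\mu$. The sum $\sum_e2^{-r_e}$ has no drift under splitting at levels $r\ge1$. We multiply by a factor $\kappa(r)$ that decreases by about $2^{-r/2}$ with each level; this creates a drift of order $-F_s$, and $\kappa$ stays bounded because $\sum_r2^{-r/2}$ converges.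

\begin{lemma}\label{lem:F}
$\mathbb E_\mu\sum_sF_s\le10\Lambda+2000h$.
\end{lemma}

\begin{proof}
Let $\kappa(r)=2-2^{-r/2}\in[1,2]$ and $\Theta_s=\sum_{e\in E_s}2^{-r_e}\kappa(r_e)$. Then $\kappa(r-1)=\kappa(r)-(\sqrt2-1)2^{-r/2}$. After the split, a candidate $e$ of level $r\ge1$ with endpoints $u,v$ contributes
\[
2^{-(r-1)}\kappa(r-1)\mathbf 1[\sigma_u=\sigma_v]=2^{-r}\kappa(r)-(\sqrt2-1)2^{-3r/2}+2^{-r}\kappa(r-1)\sigma_u\sigma_v .
\]
A candidate of level $0$ contributes $1$ to both $\Theta_s$ and $F_s$, and $0$ after the split. Kills decrease the sum, and each injected candidate adds at most $2\cdot2^{-r_1}$. As $\sqrt2-1\ge0.4$,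
\[
\Theta_{s+1}\le\Theta_s-0.4F_s+\theta_s+2Y_{s+1},\qquad\theta_s=\sum_{e\in E_s,\ r_e\ge1}2^{-r_e}\kappa(r_e-1)\,\sigma_{u_e}\sigma_{v_e}.
\]
Write $\theta_s=\frac12\sigma^TB\sigma$, where $B=\sum_{r\ge1}B_r$ is symmetric with zero diagonal and $\mathcal F_s$-measurable, and $B_r$ has the entry $2^{-r}\kappa(r-1)\le2\cdot2^{-r}$ at the two positions $(u_e,v_e)$, $(v_e,u_e)$ for each $e$ of level $r$. By (A2) each row of $B_r$ has at most one nonzero entry, so $\|B\|\le\sum_{r\ge1}2\cdot2^{-r}=2$. Also $\|B_r\|_F^2\le8\cdot4^{-r}n_{s,r}$, so $\|B\|_F^2\le20F_s$ by \eqref{eq:frob}. Take $\lambda=\frac1{400}$. Lemma~\ref{lem:quad} gives $\ln\mathbb E[e^{\lambda\theta_s}\mid\mathcal F_s]\le80\lambda^2F_s$, and Lemma~\ref{lem:jensen} with $f_s=\lambda\theta_s$ gives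
\[
\mathbb E_\mu\sum_s\theta_s\le\frac h\lambda+80\lambda\,\mathbb E_\mu\sum_sF_s=400h+0.2\,\mathbb E_\mu\sum_sF_s .
\]
Summing the recursion over $0\le s<S$, with $\Theta_0=\Theta_S=0$, yields $0.4\,\mathbb E_\mu\sum F_s\le400h+0.2\,\mathbb E_\mu\sum F_s+2\Lambda$, which is the claim.
\end{proof}

\subsection{Candidates reaching level zero}

\begin{lemma}\label{lem:Z}
$\mathbb E_\mu\sum_sZ_s\ge\frac12\Lambda-1650h$.
\end{lemma}

\begin{proof}
For an active $e$ let $\varphi_e=\varphi(r_e,g_e)$ be the weight from Section~\ref{sec:weight}; by (A1), $0<\varphi_e\le2^{-r_e}$. Let $\Phi_s=\sum_{e\in E_s}\varphi_e$. The weight of a candidate of level $r\ge1$ after the split is given by \eqref{eq:split}. A candidate that is then killed has $g_e\ge2^{r_e}$, so its weight is nonpositive, and removing it does not decrease the sum. Candidates of level $0$ have weight $1$ and are removed. Injected candidates have weight at least $\frac342^{-r_1}$ by (A1). Hence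
\[
\Phi_{s+1}\ge\Phi_s-Z_s+q_s+\tfrac34Y_{s+1},\qquad q_s=\sum_{e\in E_s,\ r_e\ge1}\Big[\varphi_e\sigma_{u_e}\sigma_{v_e}-4^{-r_e}\sum_{w\in W_e}(\sigma_{u_e}+\sigma_{v_e})\sigma_w\Big].
\]
Write $q_s=\frac12\sigma^TA\sigma$, where $A=\sum_{r\ge1}A_r$ is symmetric with zero diagonal and $\mathcal F_s$-measurable. By (A2), $A_r$ consists of disjoint blocks indexed by the sets $V_e$ with $r_e=r$. In such a block the entry between $u_e$ and $v_e$ is $\varphi_e$, the entries between an endpoint and a point of $W_e$ are $-4^{-r}$, and all others vanish. The absolute row sum is $\varphi_e+4^{-r}g_e=2^{-r}$ for an endpoint and $2\cdot4^{-r}\le2^{-r}$ for $w\in W_e$. So $\|A\|\le\sum_{r\ge1}2^{-r}=1$. The squared entries of the block sum to $2\varphi_e^2+4g_e16^{-r}\le2\cdot4^{-r}+4\cdot8^{-r}\le4\cdot4^{-r}$, by $g_e<2^r$ and $r\ge1$. This is where the kills are needed: without them $g_e$ would not be bounded by $2^r$. By \eqref{eq:frob}, $\|A\|_F^2\le10F_s$. Take $\lambda=\frac1{1600}$. Lemma~\ref{lem:quad} gives $\ln\mathbb E[e^{-\lambda q_s}\mid\mathcal F_s]\le40\lambda^2F_s$, so Lemma~\ref{lem:jensen} with $f_s=-\lambda q_s$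 and Lemma~\ref{lem:F} give
\[
\mathbb E_\mu\sum_sq_s\ge-1600h-\tfrac{40}{1600}\,(10\Lambda+2000h)=-\tfrac14\Lambda-1650h .
\]
Summing the recursion over $0\le s<S$, with $\Phi_0=\Phi_S=0$, yields $\mathbb E_\mu\sum Z_s\ge\frac34\Lambda+\mathbb E_\mu\sum q_s\ge\frac12\Lambda-1650h$.
\end{proof}

\subsection{Successes and the end of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:oneset}]
Let $t=13312\,d/c_4$, which depends only on $d$, and suppose that \eqref{eq:assume} holds. By (A2) the candidates of level $0$ in $E_s$ have disjoint pairs of endpoints, so given $\mathcal F_s$ they succeed independently with probability $\frac14$ each. By (T2), $\mathbb E[e^{-(N_s-Z_s/4)}\mid\mathcal F_s]\le e^{Z_s/8}$. Lemma~\ref{lem:jensen} with $f_s=Z_s/4-N_s$ and Lemma~\ref{lem:Z} give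
\[
\mathbb E_\mu\sum_sN_s\ge\Big(\frac14-\frac18\Big)\mathbb E_\mu\sum_sZ_s-h\ge\frac1{16}\Lambda-208h .
\]
This is the only place where $t$ has to be large: by \eqref{eq:Lambda}, $\Lambda\ge c_4tm\ell=6656\cdot2dm\ell=6656h$, so $208h\le\Lambda/32$ and
\[
\mathbb E_\mu\sum_sN_s\ge\frac\Lambda{32}\ge\frac{c_4}{32}\cdot\frac{m^2L^{d-1}}n .
\]
But $\sum_sN_s\le e(H[I])$ by (A4), and $e(H[I])<\frac{c_4}{32}m^2L^{d-1}/n$ holds $\mu$-almost surely because $\mathcal E\subseteq\mathcal B_I$. This is a contradiction, so $\mathbb P(\mathcal E)\le e^{-h}$. With Lemmas~\ref{lem:balanced} and~\ref{lem:barren},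
\[
\mathbb P(\mathcal B_I\cap\mathcal R)\le\mathbb P(\mathcal D_I^c)+\mathbb P(\mathcal W_I^c)+\mathbb P(\mathcal E)\le3e^{-h}.\qedhere
\]
\end{proof}

By the reduction in Section~\ref{sec:setup}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{JKL}
Zhihan Jin, Matthew Kwan and Lyuben Lichev,
\emph{Colouring random Hasse diagrams and box-Delaunay graphs},
arXiv:2501.12373 (2025).

\end{thebibliography}
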